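\title{Measures under a homogeneous differential constraint:\\ the critical dimension need not be an integer}

\begin{abstract}
Let $L$ be a homogeneous linear differential operator with constant coefficients on $\mathbb R^d$, let $X$ be the space of finite vector-valued measures $\mu$ with $L\mu=0$, and let $\kappa(X)$ be the infimum of the lower Hausdorff dimensions of the nonzero elements of $X$. We show that $\kappa(X)$ need not be an integer. An explicit system of order six on $\mathbb R^4$ has $\kappa(X)=7/4$, and for $d\ge4$ every non-integer rational number in $(1,d-2)$ occurs on $\mathbb R^d$. The lower bound rests on the fact that a gap in the spectrum of a planar measure along the curve $|\zeta|=|\eta|^\sigma$ forces local dimension at least $\sigma$. The upper bound uses products of lacunary trigonometric polynomials.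
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $M_b(\mathbb R^d;\mathbb R^l)$ be the space of finite $\mathbb R^l$-valued Radon measures on $\mathbb R^d$. The \emph{lower Hausdorff dimension} of $\mu\ne0$ is the dimension of the thinnest set that $\mu$ charges:
\begin{equation}\label{eq:dim}
\begin{aligned}
\dim_{\mathcal H}\mu&=\inf\{\dim_{\mathcal H}A:\ A\subset\mathbb R^d\text{ Borel},\ |\mu|(A)>0\}\\
&=\sup\{s\in[0,d]:\ \mathcal H^s(E)=0\Rightarrow|\mu|(E)=0\text{ for all Borel }E\subset\mathbb R^d\}.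
\end{aligned}
\end{equation}
Here $|\mu|$ is the total variation measure and $\mathcal H^s$ is the $s$-dimensional Hausdorff measure; $\mathcal H^0$ is counting measure, so $s=0$ always belongs to the second set. The two expressions agree because $\mathcal H^s(E)=0$ implies $\dim_{\mathcal H}E\le s$, and $\dim_{\mathcal H}E<s$ implies $\mathcal H^s(E)=0$. A measure with an atom has dimension $0$.

Let $L=\sum_{|\mathbf a|=k}A_{\mathbf a}\partial^{\mathbf a}$, with $A_{\mathbf a}\in\mathbb R^{m\times l}$, be a homogeneous operator of order $k\ge1$ with constant real coefficients. Put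
\[
X=\{\mu\in M_b(\mathbb R^d;\mathbb R^l):\ L\mu=0\text{ in the sense of distributions}\},
\]
assume $X\ne\{0\}$, and define
\[
\kappa(X)=\inf_{\mu\in X,\ \mu\ne0}\dim_{\mathcal H}\mu .
\]
The number $\kappa(X)$ measures how strongly the equation prevents concentration: no solution charges a set of dimension below $\kappa(X)$.

The simplest operators give integers. If $L(\mu_1,\mu_2)=\partial_1\mu_1$, then $(0,\delta_0)\in X$ and $\kappa=0$. If $L$ is the curl on $\mathbb R^D$, $D\ge2$, that is, $L\mu=(\partial_i\mu_j-\partial_j\mu_i)_{i<j}$, then no solution charges an $\mathcal H^{D-1}$-null set (Lemma~\ref{lem:curl}), while the gradient of the indicator function of a cube lives on its faces; so $\kappa=D-1$. The curl in the first $D$ variables of $\mathbb R^d$ still has $\kappa=D-1$ (Lemma~\ref{lem:dummy}). Thus each of $0,1,\dots,d-1$ occurs, and each time an extremal measure charges a piece of a plane.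

There is a reason to expect this in general. The equation is invariant under translations and dilations, so every weak* limit of rescalings of $\mu\in X$ about a point is again a solution, now locally finite. The simplest such limits are the flat measures $a\,\mathcal H^j|_\Pi$, with $a\in\mathbb R^l$ and $\Pi$ a $j$-dimensional subspace. The Fourier transform of $\mathcal H^j|_\Pi$ is a multiple of $\mathcal H^{d-j}|_{\Pi^\perp}$, so a flat measure solves the equation exactly when $\sum_{\mathbf a}\omega^{\mathbf a}A_{\mathbf a}a=0$ for all $\omega\in\Pi^\perp$. One would guess that $\kappa(X)$ is decided by such an algebraic test on planes, and is therefore an integer. The question whether $\kappa(X)$ is always an integer is posed in \cite{SS}. We show that the answer is no.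

\subsection{The operators and the result}

Fix $D\ge2$ and write points of $\mathbb R^{D+2}$ as $(x,w)$ with $x\in\mathbb R^D$ and $w=(y,z)\in\mathbb R^2$. The dual variables are $(\xi,\eta,\zeta)$, and $\tau=\xi_1$. Let $n,p,q,b\ge1$ be integers, put
\[
c=n-q-b,\qquad \theta=1-\frac{q}{n-b},\qquad \theta_*=1-\frac{p-q}{b},
\]
and assume
\begin{equation}\tag{H}\label{eq:H}
n,p\text{ are even},\qquad p<n,\qquad c\ge1,\qquad 0<\theta_*<\theta .
\end{equation}
Since $\theta=c/(c+q)$, we have $0<\theta<1$. The polynomials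
\[
P=\zeta^n+\tau^p\eta^{n-p},\qquad Q=\tau^q\eta^c\zeta^b
\]
are homogeneous of degree $n$. For $\mu=(f,g)$ with $f=(f_1,\dots,f_D)$ and $g=(g_1,\dots,g_D)$, so that $l=2D$, let $L\mu$ consist of
\begin{itemize}
\item $Q(\partial)f_i-P(\partial)g_i$ for $1\le i\le D$, where $(\tau,\eta,\zeta)$ is replaced by $(\partial_{x_1},\partial_y,\partial_z)$;
\item $\partial^{\mathbf a}(\partial_{x_i}f_j-\partial_{x_j}f_i)$ and $\partial^{\mathbf a}(\partial_{x_i}g_j-\partial_{x_j}g_i)$ for $i<j$ and all multi-indices $\mathbf a$ in the $D+2$ variables with $|\mathbf a|=n-1$.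
\end{itemize}
This $L$ is homogeneous of order $n$ with real constant coefficients. The factors $\partial^{\mathbf a}$ only raise the curl equations to order $n$; for finite measures they do not change the set of solutions (Lemma~\ref{lem:fourier}).

\begin{theorem}\label{thm:main}
Under \eqref{eq:H}, $X\ne\{0\}$ and $\kappa(X)=D-1+\theta\notin\mathbb Z$. The infimum in the definition of $\kappa(X)$ is attained.
\end{theorem}

\begin{corollary}\label{cor:rational}
For every $d\ge4$, every non-integer rational number in $(1,d-2)$ equals $\kappa(X)$ for some $L$ on $\mathbb R^d$. In particular, every rational number in $(1,2)$ occurs on $\mathbb R^4$.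
\end{corollary}

\begin{example}\label{ex:six}
The choice $(n,p,q,b)=(6,2,1,2)$ gives $c=3$, $\theta_*=\frac12$, $\theta=\frac34$. With $D=2$, the space $X$ consists of the finite measures $(f_1,f_2,g_1,g_2)$ on $\mathbb R^4$ with
\[
\partial_{x_1}f_2=\partial_{x_2}f_1,\qquad \partial_{x_1}g_2=\partial_{x_2}g_1,\qquad \partial_{x_1}\partial_y^3\partial_z^2f_i=(\partial_z^6+\partial_{x_1}^2\partial_y^4)g_i\quad(i=1,2),
\]
and $\kappa(X)=7/4$. Six is the smallest order that \eqref{eq:H} allows: $n=2$ leaves no even $p<n$, and for $n=4$, $p=2$ the pairs $(q,b)=(1,1),(1,2),(2,1)$ give $\theta_*=0$, $\theta_*=\theta$, $\theta_*=1$.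
\end{example}

For these operators the test on planes gives $D-1$. The flat measure $f=\nabla_x\bigl(\mathbf 1_{\{x_2>0\}}\otimes\delta_0(w)\bigr)$, $g=0$, lives on the plane $\{x_2=0,\ w=0\}$ and solves the system because $\partial_{x_1}f=0$; no smaller plane $\Pi$ is possible, because the curl equations force $\xi$ to be parallel to a fixed vector on $\Pi^\perp$, so that $\dim\Pi^\perp\le3$. But this solution is constant in $x_1$ and has infinite mass. Theorem~\ref{thm:main} says that finite mass costs exactly $\theta$ dimensions.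

Section~\ref{sec:idea} explains the mechanism in Example~\ref{ex:six}. Sections~\ref{sec:prelim} and~\ref{sec:mult} contain the tools, Sections~\ref{sec:gap} and~\ref{sec:lower} the lower bound for $\kappa$, Section~\ref{sec:upper} the upper bound, and Section~\ref{sec:final} the proof of Corollary~\ref{cor:rational} and comments on \eqref{eq:H}.

\section{The mechanism in the example of order six}\label{sec:idea}

This section is a guide; the proofs do not depend on it. Let $P=\zeta^6+\tau^2\eta^4$ and $Q=\tau\eta^3\zeta^2$.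

\subsection*{A forbidden sector}
The Fourier transform of a finite measure is continuous, so it is determined by its values on $\{\tau\ne0\}$, and we may localize to $|\tau|\approx1$. In the remaining variables $P$ is no longer homogeneous. For $|\eta|\approx2^\alpha$ and $|\zeta|\approx2^\beta$,
\[
\Bigl|\frac QP\Bigr|\approx\frac{2^{3\alpha+2\beta}}{\max(2^{6\beta},2^{4\alpha})}=2^{\min(3\alpha-4\beta,\;2\beta-\alpha)} ,
\]
and the exponent is positive exactly in the sector $\frac12\alpha<\beta<\frac34\alpha$ of Figure~\ref{fig:sector}. Both $\hat f_i$ and $\hat g_i$ are bounded and $Q\hat f_i=P\hat g_i$. So $\hat f_i$ is exponentially small inside the sector and $\hat g_i$ is exponentially small outside it. Conversely, if the spectrum of $f$ stays away from the sector, then $\hat g_i=(Q/P)\hat f_i$ defines a finite measure. The problem becomes planar: how thin can a measure in $(y,z)$ be if its spectrum avoids the sector?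

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,0) -- (7,3.5) -- (7,5.25) -- cycle;
\draw[->] (0,0) -- (7.5,0) node[right] {$\alpha$};
\draw[->] (0,0) -- (0,6.6) node[above] {$\beta$};
\draw (0,0) -- (7,3.5) node[right] {$\beta=\theta_*\alpha$};
\draw (0,0) -- (7,5.25) node[right] {$\beta=\theta\alpha$};
\draw[dotted] (0,0) -- (6.4,6.4);
\foreach \a/\b in {0.3/1.2, 2.8/6} {
  \draw[line width=2.5pt] (\a,0) -- (\b,0);
  \foreach \c/\e in {1/1.2, 4.8/6} \draw[thick, fill=black!55] (\a,\c) rectangle (\b,\e); }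
\draw[line width=2.5pt] (0,1) -- (0,1.2);
\draw[line width=2.5pt] (0,4.8) -- (0,6);
\node[below] at (0.3,0) {$m_1$}; \node[below] at (1.2,0) {$\ell_1$};
\node[below] at (2.8,0) {$m_2$}; \node[below] at (6,0) {$\ell_2$};
\node[left] at (0,4.8) {$m_2'$}; \node[left] at (0,6) {$\ell_2$};
\end{tikzpicture}
\caption{The plane of logarithmic frequencies $\alpha=\log_2|\eta|$, $\beta=\log_2|\zeta|$, for $\theta_*=\frac12$ and $\theta=\frac34$; the axes stand for $|\zeta|\lesssim1$ and $|\eta|\lesssim1$. For $|\tau|\approx1$ the quotient $|Q/P|$ is large in the light gray sector and small outside it. The dark rectangles $[m_i,\ell_i]\times[m_j',\ell_j]$ and the thick segments show schematically the spectrum of a product of two combs in $y$ and two combs in $z$; it avoids the sector.}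
\label{fig:sector}
\end{figure}

\subsection*{A gap spreads the mass}
Replace Fourier cut-offs by dyadic averages. For a finite measure $\rho\ge0$ on $\mathbb R^2$ let $\mathbb E_{\alpha\beta}$ be the function equal to $\rho(I\times J)/(|I||J|)$ on each dyadic rectangle $I\times J$ with $|I|=2^{-\alpha}$, $|J|=2^{-\beta}$. It plays the role of the part of $\rho$ with $|\eta|\le2^\alpha$, $|\zeta|\le2^\beta$. The part with logarithmic frequencies in $(\alpha,\alpha']\times(\beta,\beta']$ is then $\mathbb E_{\alpha'\beta'}-\mathbb E_{\alpha\beta'}-\mathbb E_{\alpha'\beta}+\mathbb E_{\alpha\beta}$. Suppose that it vanishes. Evaluate it on a small rectangle $I\times J$ of size $2^{-\alpha'}\times2^{-\beta'}$, contained in the large rectangle $\hat I\times\hat J$ of size $2^{-\alpha}\times2^{-\beta}$, and multiply by $|I||J|$: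
\begin{equation}\label{eq:model}
\rho(I\times J)=2^{-(\alpha'-\alpha)}\rho(\hat I\times J)+2^{-(\beta'-\beta)}\rho(I\times\hat J)-2^{-(\alpha'-\alpha)-(\beta'-\beta)}\rho(\hat I\times\hat J).
\end{equation}
If $\beta'-\beta\le\alpha'-\alpha$, this gives $\rho(I\times J)\le2\cdot2^{-(\beta'-\beta)}\rho(\hat I\times\hat J)$. Now take a chain of points $(\alpha_j,\beta_j)$ on a ray $\beta=\sigma\alpha$ with $\alpha_{j+1}=(1+\lambda)\alpha_j$, ignoring rounding. The frequency rectangle between consecutive points lies in the sector when $\frac12(1+\lambda)\le\sigma$ and $(1+\lambda)\sigma\le\frac34$, so $\sigma$ can be as close to $\frac34$ as we like. After $j$ steps a rectangle of size $2^{-\alpha_j}\times2^{-\beta_j}$ has mass at most $C2^j2^{-\sigma\alpha_j}$, and $j=O(\log\alpha_j)$ because the chain grows geometrically. A dyadic square of side $r=2^{-\alpha_j}$ lies in such a rectangle, so its mass is at most $r^{\sigma-o(1)}$. This is dimension at least $\sigma$.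

\subsection*{Combs}
A sum of exponentials $e^{\mathrm ikMy}$ with $|k|\lesssim N/M$ and suitable positive weights is a comb with teeth of width about $1/N$ at the points of $\frac{2\pi}M\mathbb Z$; its frequencies are $0$ and $M\le|\eta|\lesssim N$. Multiply it by a comb in $z$ with spacing $2\pi/M'$ and the same width. Write $M=2^m$, $M'=2^{m'}$, $N=2^\ell$. The product has frequencies on the two axes, which lie outside the sector, and in the rectangle $[m,\ell]\times[m',\ell]$. This rectangle contains $(\ell,\ell)$, so it must lie above the sector, which means $m'\ge\frac34\ell$; there is no condition on $m$. With $m\ll\ell$ the product is concentrated on $MM'=N^{3/4+o(1)}$ squares of side $1/N$ per unit area. To obtain a singular measure we multiply combs at infinitely many scales. The mixed rectangles $[m_i,\ell_i]\times[m'_j,\ell_j]$ with $j<i$ pass below the sector if $\ell_j\le\frac12m_i$, which rapid growth guarantees.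

\subsection*{The variables $x$}
The construction needs $|\tau|\approx1$, so it is smooth in $x_1$ and spends one dimension there. The planar lower bound sees nothing of this. With $D=1$ and no curl equations, the two arguments would give only $\theta\le\kappa\le1+\theta$. The curl equations close the gap: they force each fiber over $w$ to have dimension at least $D-1$, and the construction meets this bound by concentrating in $x_2$ alone.

\section{Preliminaries}\label{sec:prelim}

For $s>0$ let $\mathcal H^s_\infty(A)$ be the infimum of $\sum_i(\operatorname{diam}A_i)^s$ over countable covers of $A$. Then $\mathcal H^s(A)=0$ if and only if $\mathcal H^s_\infty(A)=0$, since the sets of a cover with sum below $\epsilon$ have diameters below $\epsilon^{1/s}$. Only null sets matter in \eqref{eq:dim}.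

For a finite measure $\mu$ on $\mathbb R^d$ put $\hat\mu(\omega)=\int e^{-\mathrm i\omega\cdot x}\,d\mu(x)$, a bounded continuous function, and let $\check m(x)=(2\pi)^{-d}\int e^{\mathrm i\omega\cdot x}m(\omega)\,d\omega$. The Fourier transform of $\check m*\mu$ is $m\hat\mu$.

\begin{lemma}\label{lem:fourier}
A finite measure $\mu=(f,g)$ on $\mathbb R^{D+2}$ satisfies $L\mu=0$ if and only if, for all $i,j$ and at every point of $\mathbb R^{D+2}$,
\begin{equation}\label{eq:fourier}
Q\hat f_i=P\hat g_i,\qquad \xi_i\hat f_j=\xi_j\hat f_i,\qquad \xi_i\hat g_j=\xi_j\hat g_i .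
\end{equation}
\end{lemma}

\begin{proof}
The distribution $L\mu$ is tempered, so $L\mu=0$ if and only if its Fourier transform, a continuous function, vanishes. The symbols of $Q(\partial)$ and $P(\partial)$ are $\mathrm i^nQ$ and $\mathrm i^nP$, and $\mathrm i^n$ cancels. The equations $\omega^{\mathbf a}(\xi_i\hat f_j-\xi_j\hat f_i)=0$ for all $|\mathbf a|=n-1$ hold if and only if $\xi_i\hat f_j=\xi_j\hat f_i$ for $\omega=(\xi,\eta,\zeta)\ne0$, and at $\omega=0$ both sides vanish. The same applies to $g$.
\end{proof}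

\subsection*{Slices}
Let $\mu$ be a finite vector measure on $\mathbb R^{d}\times\mathbb R^{d'}$, let $\pi(x,w)=w$, and let $\rho=\pi_\#|\mu|$, that is, $\rho(A)=|\mu|(\mathbb R^d\times A)$. The disintegration theorem provides vector measures $\mu^w$ on $\mathbb R^d$, depending measurably on $w$, with $|\mu^w|(\mathbb R^d)=1$ for $\rho$-a.e.\ $w$ and
\[
\mu(E)=\int\mu^w(E_w)\,d\rho(w),\qquad|\mu|(E)=\int|\mu^w|(E_w)\,d\rho(w),\qquad E_w=\{x:(x,w)\in E\},
\]
for Borel $E$. (Disintegrate $|\mu|$ and multiply by the density $d\mu/d|\mu|$, which has norm $1$.)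

\begin{lemma}\label{lem:slice}
If $L_0$ is an operator of order $k$ with constant coefficients that contains only $x$-derivatives and $L_0\mu=0$, then $L_0\mu^w=0$ on $\mathbb R^d$ for $\rho$-a.e.\ $w$.
\end{lemma}

\begin{proof}
Testing with $\psi(x)h(w)$ gives $\int h(w)\langle L_0\mu^w,\psi\rangle\,d\rho(w)=0$ for all $h\in C_c^\infty(\mathbb R^{d'})$, so $\langle L_0\mu^w,\psi\rangle=0$ for $\rho$-a.e.\ $w$. Let $\psi$ run through a countable family that is $C^k$-dense in $C_c^\infty(B(0,R))$ for each integer $R$. Outside one null set, $\langle L_0\mu^w,\psi\rangle=0$ for the whole family, hence for all test functions, because $|\langle L_0\mu^w,\psi\rangle|\le C\|\psi\|_{C^k}$.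
\end{proof}

\begin{lemma}\label{lem:dummy}
Let $L_0$ be a homogeneous operator on $\mathbb R^d$ with solution space $X_0\ne\{0\}$, and let $X_1$ be the solution space of the same operator acting on $\mathbb R^d\times\mathbb R$, with no derivative in the last variable $s$. Then $\kappa(X_1)=\kappa(X_0)$.
\end{lemma}

\begin{proof}
If $\mu\in X_0$, then $\mu\otimes\delta_0\in X_1$ has the same dimension, so $\kappa(X_1)\le\kappa(X_0)$. Let $0\ne\mu\in X_1$ and let $E$ be Borel with $\dim_{\mathcal H}E<\kappa(X_0)$. By Lemma~\ref{lem:slice} almost every slice $\mu^s$ is a nonzero element of $X_0$. Since $E_s$ is isometric to a subset of $E$, we have $\dim_{\mathcal H}E_s<\dim_{\mathcal H}\mu^s$, so $|\mu^s|(E_s)=0$ and $|\mu|(E)=0$.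
\end{proof}

\subsection*{Curl-free measures}

\begin{lemma}\label{lem:curl}
Let $D\ge2$ and let $f\in M_b(\mathbb R^D;\mathbb R^D)$ satisfy $\partial_if_j=\partial_jf_i$ for all $i,j$. Then $|f|(A)=0$ for every Borel set $A$ with $\mathcal H^{D-1}(A)=0$.
\end{lemma}

\begin{proof}
First, $f=\nabla U$ with $U\in L^1_{\mathrm{loc}}$. Let $\Psi(x)=c_Dx/|x|^D$, normalized so that $\operatorname{div}\Psi=\delta_0$. Then $\Psi\in L^1+L^\infty$, so $U=\sum_j\Psi_j*f_j\in L^1_{\mathrm{loc}}$. The identity $\int\partial_i\phi\,df_j=\int\partial_j\phi\,df_i$ extends from test functions to smooth $\phi$ with $\phi$ and $\nabla\phi$ bounded, by cutting off at scale $R\to\infty$. Since $\Psi$ is odd, for a test function $\psi$ we get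
\[
\langle\partial_iU,\psi\rangle=\sum_j\int\partial_i(\Psi_j*\psi)\,df_j=\sum_j\int\partial_j(\Psi_j*\psi)\,df_i=\int\psi\,df_i .
\]
So $U$ is locally of bounded variation. The coarea formula states that $|\nabla U|(A)=\int_{\mathbb R}|\nabla\mathbf 1_{\{U>t\}}|(A)\,dt$, and De Giorgi's theorem states that the perimeter measure $|\nabla\mathbf 1_{\{U>t\}}|$ of a set of locally finite perimeter is $\mathcal H^{D-1}$ restricted to its reduced boundary. Hence $|\nabla U|(A)=0$; this is \cite[Lemma 3.76]{AFP}.
\end{proof}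

\section{Dyadic pieces of $Q/P$ and $P/Q$}\label{sec:mult}

Smallness of a Fourier transform says little about the local behavior of a measure. We need pointwise bounds on the kernels of the multipliers $Q/P$ and $P/Q$, one dyadic block at a time.

Fix an even $\chi_0\in C_c^\infty(\mathbb R)$ with $0\le\chi_0\le1$, $\chi_0=1$ on $[-1,1]$ and support in $[-2,2]$. For $j\ge1$ let $\chi_j(s)=\chi_0(2^{-j}s)-\chi_0(2^{1-j}s)$, supported in $2^{j-1}\le|s|\le2^{j+1}$. Then $\sum_{j=0}^J\chi_j=\chi_0(2^{-J}\,\cdot)$ and $\sum_{j\ge0}\chi_j=1$. The index $\alpha\ge0$ always refers to $\eta$ and $y$, the index $\beta\ge0$ to $\zeta$ and $z$. The size of $Q/P$ on the block $(\alpha,\beta)$ is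
\begin{equation}\label{eq:Lambda}
\Lambda_{\alpha\beta}=\frac{2^{c\alpha+b\beta}}{\max(2^{n\beta},2^{(n-p)\alpha})},\qquad
\log_2\Lambda_{\alpha\beta}=\min\{(n-b)(\theta\alpha-\beta),\ b(\beta-\theta_*\alpha)\};
\end{equation}
the second formula follows from $(n-b)\theta=c$ and $b\theta_*=b+q-p=n-p-c$. Put
\[
\Gamma^N_{\alpha\beta}(y,z)=2^{\alpha+\beta}\bigl(1+2^\alpha|y|+2^\beta|z|\bigr)^{-N}.
\]
For $N\ge3$ its integral is finite and does not depend on $\alpha,\beta$.

\begin{lemma}\label{lem:mult}
Let $\Theta\in C_c^\infty(\mathbb R\setminus\{0\})$. Let $k_{\alpha\beta}(t,y,z)$, for $(\alpha,\beta)\ne(0,0)$, and $k^*_{\alpha\beta}(t,y,z)$, for $\alpha,\beta\ge1$, be the inverse Fourier transforms on $\mathbb R^3$ of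
\[
\Theta(\tau)\chi_\alpha(\eta)\chi_\beta(\zeta)\,Q/P\qquad\text{and}\qquad\Theta(\tau)\chi_\alpha(\eta)\chi_\beta(\zeta)\,P/Q .
\]
These are Schwartz functions, and for every $N$ there is $C_N$, independent of $\alpha$ and $\beta$, with
\[
\int|k_{\alpha\beta}(t,w)|\,dt\le C_N\Lambda_{\alpha\beta}\Gamma^N_{\alpha\beta}(w),\qquad
\int|k^*_{\alpha\beta}(t,w)|\,dt\le C_N\Lambda_{\alpha\beta}^{-1}\Gamma^N_{\alpha\beta}(w).
\]
In particular $\|k_{\alpha\beta}\|_{L^1(\mathbb R^3)}\le C\Lambda_{\alpha\beta}$.
\end{lemma}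

\begin{proof}
Replace $(\eta,\zeta)$ by $(2^\alpha\eta,2^\beta\zeta)$. The first symbol becomes $\Lambda_{\alpha\beta}\,\tilde m_{\alpha\beta}$ with
\[
\tilde m_{\alpha\beta}=\Theta(\tau)\chi_\alpha(2^\alpha\eta)\chi_\beta(2^\beta\zeta)\,\frac{\tau^q\eta^c\zeta^b}{a_1\zeta^n+a_2\tau^p\eta^{n-p}},
\]
where $a_1$ and $a_2$ are $2^{n\beta}$ and $2^{(n-p)\alpha}$ divided by the larger of the two. So $a_1,a_2\in[0,1]$ and $\max(a_1,a_2)=1$. The rescaled cut-off $\chi_j(2^js)$ is $\chi_0(s)$ for $j=0$ and $\chi_0(s)-\chi_0(2s)$ for $j\ge1$. On the support of the cut-offs, $|\tau|$ lies in a compact subset of $(0,\infty)$, $|\eta|,|\zeta|\le2$, $|\eta|\ge\frac12$ if $\alpha\ge1$, and $|\zeta|\ge\frac12$ if $\beta\ge1$. Since $n$, $p$, $n-p$ are even, both terms of the denominator are nonnegative, and the denominator is bounded below uniformly in $\alpha,\beta$: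
\begin{itemize}
\item if $\alpha,\beta\ge1$, then $|\tau|,|\eta|,|\zeta|$ are bounded below and one of $a_1,a_2$ equals $1$;
\item if $\beta=0$, then $\alpha\ge1$, so $a_2=1$ because $p<n$, and $|\eta|\ge\frac12$;
\item if $\alpha=0$, then $\beta\ge1$, so $a_1=1$ and $|\zeta|\ge\frac12$.
\end{itemize}
Hence the $\tilde m_{\alpha\beta}$ are smooth, supported in one compact set, and each derivative is bounded uniformly in $\alpha,\beta$. Integration by parts bounds their inverse Fourier transforms $\tilde k_{\alpha\beta}$ by $C_N(1+|t|)^{-2}(1+|y|+|z|)^{-N}$. Since $k_{\alpha\beta}(t,y,z)=\Lambda_{\alpha\beta}2^{\alpha+\beta}\tilde k_{\alpha\beta}(t,2^\alpha y,2^\beta z)$, the first bound follows. For $P/Q$ the fraction is inverted and $\Lambda_{\alpha\beta}$ becomes $\Lambda_{\alpha\beta}^{-1}$; the new denominator $\tau^q\eta^c\zeta^b$ is bounded below in absolute value because $\alpha,\beta\ge1$.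
\end{proof}

\section{A spectral gap along a ray forces dimension}\label{sec:gap}

For a finite measure $\rho\ge0$ on $\mathbb R^2$ the \emph{lower local dimension} at $w$ is
\[
\underline{\dim}(\rho,w)=\liminf_{r\to0}\frac{\log\rho(B(w,r))}{\log r}.
\]
For a finite complex measure $F$ on $\mathbb R^2$ let $F_{\alpha\beta}=(\check\chi_\alpha\otimes\check\chi_\beta)*F$, a smooth function with Fourier transform $\chi_\alpha(\eta)\chi_\beta(\zeta)\hat F$. If $F=v\rho$ with $v$ bounded, then $|F_{\alpha\beta}|\le C_N\Gamma^N_{\alpha\beta}*\rho$ holds for free. The next lemma assumes an exponential gain over this bound near a ray.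

\begin{lemma}\label{lem:gap}
Let $\rho\ge0$ be a finite measure on $\mathbb R^2$ and $F=v\rho$ with $v$ a bounded complex Borel function. Let $\sigma\in(0,1]$ and $\varepsilon,\gamma>0$. Suppose that for every $N$ there is $C_N$ with
\begin{equation}\label{eq:gap}
|F_{\alpha\beta}|\le C_N2^{-\gamma\alpha}\,\Gamma^N_{\alpha\beta}*\rho\qquad\text{for all integers }\alpha,\beta\ge1\text{ with }|\beta-\sigma\alpha|\le\varepsilon\alpha .
\end{equation}
Then $\underline{\dim}(\rho,w)\ge\sigma$ for $\rho$-a.e.\ $w$ with $v(w)\ne0$.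
\end{lemma}

The proof follows the dyadic model \eqref{eq:model}, with three changes. The gap is known for $F$, which is not positive, so $F$ must be compared with $\rho$ on small rectangles. The indicator of a rectangle has too many high frequencies, so it is replaced by a smooth function, which requires that $\rho$ not cling to the edges. Smooth frequency cut-offs have tails, so neighboring rectangles enter, which requires a weak doubling property. Each repair costs a factor $2^{O(\nu\alpha)}$ in a step that gains about $2^{-\sigma\lambda\alpha}$; the choice $\nu=\lambda^2$ makes the costs negligible as $\lambda\to0$.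

\begin{proof}
Fix $\lambda\in(0,\frac1{10})$ with $3\lambda\le\varepsilon$, $4\lambda<\gamma$, $12\lambda<\sigma$. Put $\nu=\lambda^2$, $\alpha_j=\lfloor(1+\lambda)^j\rfloor$, $\beta_j=\lfloor\sigma\alpha_j\rfloor$, and fix an integer $N\ge3+11/\nu$. Constants $C$ do not depend on $j$ or $w$. We use
\begin{equation}\label{eq:scales}
\alpha_{j+1}-\alpha_j\le2\lambda\alpha_j\ \ (j\text{ large}),\qquad
\beta_{j+1}-\beta_j\le\alpha_{j+1}-\alpha_j+1,\qquad
\sum_{j<J}\alpha_j\le\frac{2\alpha_J}\lambda .
\end{equation}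
The first holds because $\alpha_{j+1}-\alpha_j\le\lambda(1+\lambda)^j+1\le\lambda\alpha_j+2$; the second because $\sigma\alpha_j-1<\beta_j\le\sigma\alpha_j$ and $\sigma\le1$; the third because the sum is at most $(1+\lambda)^J/\lambda$.

\emph{Step 1: grids adapted to $\rho$.} For a shift $\mathbf t\in[0,1)^2$ let $\mathcal G_j$ be the partition of $\mathbb R^2$ into the translates by $\mathbf t$ of the half-open dyadic rectangles of size $2^{-\alpha_j}\times2^{-\beta_j}$. The partitions are nested and generate the Borel $\sigma$-algebra. Let $R_j(w)\in\mathcal G_j$ contain $w$. Let $\mathcal L_j$, the edge layer, be the set of points whose $y$-coordinate is within $2^{-\alpha_j-\nu\alpha_j}$ of an endpoint of the $y$-side of their rectangle, or whose $z$-coordinate is within $2^{-\beta_j-\nu\alpha_j}$ of an endpoint of the $z$-side. For fixed $w$, the shifts with $w\in\mathcal L_j$ have Lebesgue measure at most $4\cdot2^{-\nu\alpha_j}$: in each coordinate they form a periodic set of density at most $2\cdot2^{-\nu\alpha_j}$.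 By Fubini's theorem the average over $\mathbf t$ of $\sum_j2^{\nu\alpha_j/2}\rho(\mathcal L_j)$ is finite, and we fix a shift for which this sum is finite. For $R\in\mathcal G_j$ let $R^*$ be the union of the rectangles of $\mathcal G_j$ whose row and column indices differ from those of $R$ by at most $2^{\nu\alpha_j}+1$; there are at most $(2\cdot2^{\nu\alpha_j}+3)^2\le25\cdot2^{2\nu\alpha_j}$ of them. For $\rho$-a.e.\ $w$, all $\rho(R_j(w))$ are positive and the following hold.
\begin{itemize}
\item[(i)] $F(R_j(w))/\rho(R_j(w))\to v(w)$. The left side is the conditional expectation of $v$ given $\mathcal G_j$, and the martingale convergence theorem applies.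
\item[(ii)] $\rho(R_j(w)\cap\mathcal L_j)\le2^{-\nu\alpha_j/2}\rho(R_j(w))$ for large $j$. The rectangles of $\mathcal G_j$ that violate this have total mass at most $2^{\nu\alpha_j/2}\rho(\mathcal L_j)$, which is summable; apply the Borel--Cantelli lemma.
\item[(iii)] $\rho(R_j(w)^*)\le2^{4\nu\alpha_j}\rho(R_j(w))$ for large $j$. Each point lies in at most $25\cdot2^{2\nu\alpha_j}$ sets $R^*$, so the violating rectangles have total mass at most $2^{-4\nu\alpha_j}\sum_R\rho(R^*)\le25\cdot2^{-2\nu\alpha_j}\rho(\mathbb R^2)$, which is summable.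
\end{itemize}

\emph{Step 2: a smooth test function.} Fix such a $w$ with $v(w)\ne0$ and let $j$ be large. Write $\alpha,\beta,\alpha',\beta'$ for $\alpha_j,\beta_j,\alpha_{j+1},\beta_{j+1}$, and $\hat R=R_j(w)$, $R=R_{j+1}(w)=I\times J\subset\hat R$. Choose $h^1,h^2\in C_c^\infty(\mathbb R)$ with $0\le h^1\le\mathbf 1_I$, $0\le h^2\le\mathbf 1_J$, such that $h=h^1(y)h^2(z)$ equals $1$ on $R\setminus\mathcal L_{j+1}$ and
\[
\|\partial^Nh^1\|_\infty\le C2^{N(\alpha'+\nu\alpha')},\qquad\|\partial^Nh^2\|_\infty\le C2^{N(\beta'+\nu\alpha')} .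
\]
By (i) and (ii),
\begin{equation}\label{eq:lowerh}
\Bigl|\int h\,dF\Bigr|\ge|F(R)|-\|v\|_\infty\rho(R\cap\mathcal L_{j+1})\ge\tfrac12|v(w)|\,\rho(R).
\end{equation}
To bound the integral from above we split each factor into low, middle and high frequencies. Let $S_k$ be convolution on $\mathbb R$ with the inverse Fourier transform $2^k\check\chi_0(2^k\,\cdot)$ of $\chi_0(2^{-k}\,\cdot)$; it is bounded on $L^\infty$ uniformly in $k$. The function $h^1$ varies at scale $2^{-(1+\nu)\alpha'}$, so we place the upper cut slightly higher: $\alpha''=\lceil\alpha'+2\nu\alpha'\rceil$ and $\beta''=\lceil\beta'+2\nu\alpha'\rceil$. Put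
\[
h^1_0=S_\alpha h^1,\qquad h^1_1=(S_{\alpha''}-S_\alpha)h^1,\qquad h^1_2=h^1-S_{\alpha''}h^1,\qquad h^1_+=h^1_1+h^1_2,
\]
and define $h^2_0,h^2_1,h^2_2,h^2_+$ in the same way with $\beta,\beta''$. All these functions are bounded by $C$, and
\[
h=\underbrace{h^1_0h^2+h^1_+h^2_0}_{\text{(A)}}+\underbrace{h^1_1h^2_1}_{\text{(B)}}+\underbrace{h^1_1h^2_2+h^1_2h^2_+}_{\text{(C)}} .
\]
Part (A) corresponds to the right side of \eqref{eq:model}, part (B) is where the gap is used, and (C) is an error. Put $\Delta(y,z)=1+2^\alpha\operatorname{dist}(y,I)+2^\beta\operatorname{dist}(z,J)$. A point outside $\hat R^*$ is separated from $\hat R\supset R$ by at least $2^{\nu\alpha}$ rows or columns of $\mathcal G_j$, so $2^\alpha\operatorname{dist}(y,I)\ge2^{\nu\alpha}$ or $2^\beta\operatorname{dist}(z,J)\ge2^{\nu\alpha}$ there.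

\emph{Part (A).} Since $\check\chi_0$ is a Schwartz function and $2^\alpha|I|=2^{-(\alpha'-\alpha)}$,
\[
|h^1_0(y)|\le\int_I2^\alpha|\check\chi_0(2^\alpha(y-y'))|\,dy'\le C2^{-(\alpha'-\alpha)}\bigl(1+2^\alpha\operatorname{dist}(y,I)\bigr)^{-N},
\]
and in the same way $|h^2_0(z)|\le C2^{-(\beta'-\beta)}(1+2^\beta\operatorname{dist}(z,J))^{-N}$. Moreover $|h^1_+|\le\mathbf 1_I+|h^1_0|\le C(1+2^\alpha\operatorname{dist}(y,I))^{-N}$ and $h^2\le\mathbf 1_J$. So (A) is at most $C(2^{-(\alpha'-\alpha)}+2^{-(\beta'-\beta)})$ everywhere and at most $C2^{-N\nu\alpha}\le C2^{-11\alpha}$ outside $\hat R^*$. By the second inequality in \eqref{eq:scales}, its integral against $F$ is at most $C2^{-(\beta'-\beta)}\rho(\hat R^*)+C2^{-11\alpha}$.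

\emph{Part (B).} We have $h^1_1h^2_1=\sum(\check\chi_{\tilde\alpha}\otimes\check\chi_{\tilde\beta})*h$, summed over $\alpha<\tilde\alpha\le\alpha''$ and $\beta<\tilde\beta\le\beta''$. The kernels are even, so each term integrates against $F$ to $\int hF_{\tilde\alpha\tilde\beta}\,dw''$. By \eqref{eq:scales}, both $\alpha''-\alpha$ and $\beta''-\sigma\alpha$ are at most $2\lambda\alpha+2\lambda^2(1+2\lambda)\alpha+1\le3\lambda\alpha$, and $\tilde\beta\ge\beta+1>\sigma\alpha$. Thus $\sigma\tilde\alpha$ and $\tilde\beta$ both lie in $(\sigma\alpha,\sigma\alpha+3\lambda\alpha]$, so $|\tilde\beta-\sigma\tilde\alpha|\le3\lambda\alpha\le\varepsilon\tilde\alpha$, and there are at most $\alpha^2$ pairs. By \eqref{eq:gap},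
\[
\Bigl|\int hF_{\tilde\alpha\tilde\beta}\,dw''\Bigr|\le C2^{-\gamma\alpha}\int\Bigl(\int_R\Gamma^N_{\tilde\alpha\tilde\beta}(w''-w')\,dw''\Bigr)d\rho(w').
\]
For $w''\in R$ we have $\Gamma^N_{\tilde\alpha\tilde\beta}(w''-w')\le\Gamma^3_{\tilde\alpha\tilde\beta}(w''-w')\Delta(w')^{-(N-3)}$, because $\tilde\alpha\ge\alpha$ and $\tilde\beta\ge\beta$. So the inner integral is at most $C$ everywhere and at most $C2^{-(N-3)\nu\alpha}\le C2^{-11\alpha}$ for $w'\notin\hat R^*$. Since $\alpha'-\alpha\le2\lambda\alpha<\frac\gamma2\alpha$, we have $\alpha^22^{-\gamma\alpha}\le C2^{-\gamma\alpha/2}\le C2^{-(\alpha'-\alpha)}\le C2^{-(\beta'-\beta)}$. Part (B) contributes at most $C2^{-(\beta'-\beta)}\rho(\hat R^*)+C2^{-10\alpha}$.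

\emph{Part (C).} The function $m(s)=(1-\chi_0(s))(\mathrm is)^{-N}$ is smooth with $m,m''\in L^1$, so $|\check m(y)|\le C(1+y^2)^{-1}$ and $\check m\in L^1$. From $1-\chi_0(2^{-k}s)=2^{-Nk}m(2^{-k}s)(\mathrm is)^N$ we get $\|\phi-S_k\phi\|_\infty\le C2^{-Nk}\|\partial^N\phi\|_\infty$. Hence $\|h^1_2\|_\infty$ and $\|h^2_2\|_\infty$ are at most $C2^{-N\nu\alpha'}$, and (C) contributes at most $C2^{-11\alpha}$.

\emph{Step 3: iteration.} Combine \eqref{eq:lowerh}, the three bounds and (iii). For large $j$ the constant $2C/|v(w)|$ is below $2^{\nu\alpha_j}$, so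
\[
\rho(R_{j+1}(w))\le2^{-(\beta_{j+1}-\beta_j)+5\nu\alpha_j}\rho(R_j(w))+2^{-9\alpha_j}.
\]
Let $a_j=\max\{2^{\beta_j}\rho(R_j(w)),1\}$. Since $\beta_{j+1}\le\alpha_{j+1}\le2\alpha_j$, we obtain $a_{j+1}\le2^{5\nu\alpha_j}a_j+1\le2^{5\nu\alpha_j+1}a_j$. By \eqref{eq:scales}, $\sum_{j<J}(5\nu\alpha_j+1)\le10\lambda\alpha_J+J\le11\lambda\alpha_J$ for large $J$, so $\rho(R_J(w))\le C_w2^{-\beta_J+11\lambda\alpha_J}$. As $\beta_J\le\alpha_J$, the ball $B(w,2^{-\alpha_J})$ meets only rectangles adjacent to $R_J(w)$ and lies in $R_J(w)^*$. By (iii), $4\nu<\frac25\lambda$ and $\beta_J>\sigma\alpha_J-1$,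
\[
\rho(B(w,2^{-\alpha_J}))\le2^{-(\sigma-12\lambda)\alpha_J}\qquad\text{for large }J.
\]
If $2^{-\alpha_{J+1}}\le r\le2^{-\alpha_J}$, then $\log_2(1/r)\le(1+2\lambda)\alpha_J$. Since $\sigma-12\lambda>0$, we get $\underline{\dim}(\rho,w)\ge(\sigma-12\lambda)/(1+2\lambda)$ for $\rho$-a.e.\ $w$ with $v(w)\ne0$. Let $\lambda\to0$ along a sequence.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Under \eqref{eq:H}, every nonzero $\mu\in X$ has $\dim_{\mathcal H}\mu\ge D-1+\theta$.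
\end{proposition}

Let $0\ne\mu=(f,g)\in X$, let $\rho=\pi_\#|\mu|$ with $\pi(x,w)=w$, and let $\mu^w=(f^w,g^w)$ be the slices. We bound the dimension of the fibers and of the base separately and then add the bounds.

\subsection*{The fibers}
By \eqref{eq:fourier}, $f$ and $g$ are curl-free in $x$. By Lemmas~\ref{lem:slice} and~\ref{lem:curl},
\begin{equation}\label{eq:fibers}
\text{for $\rho$-a.e.\ $w$:}\qquad A\subset\mathbb R^D\text{ Borel},\ \mathcal H^{D-1}(A)=0\ \Longrightarrow\ |\mu^w|(A)=0 .
\end{equation}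

\subsection*{The base}
We claim that
\begin{equation}\label{eq:base}
\underline{\dim}(\rho,w)\ge\theta\qquad\text{for $\rho$-a.e.\ }w .
\end{equation}
The measure $\rho$ itself satisfies no equation. What inherits the equation is a pairing of $\mu$ with a function $\psi(x)$, and $\hat\psi$ must avoid $\tau=0$, where $Q$ vanishes. Let $\mathcal T$ be the space of complex Schwartz functions $\psi$ on $\mathbb R^D$ with $\hat\psi\in C_c^\infty(\{\xi_1\ne0\})$. It is dense in $C_0(\mathbb R^D;\mathbb C)$. Indeed, by the Hahn--Banach and Riesz theorems it suffices to show that a finite measure $\mu_0$ that annihilates $\mathcal T$ is zero; now $\int\psi\,d\mu_0=(2\pi)^{-D}\int\hat\psi(\xi)\hat\mu_0(-\xi)\,d\xi$, so $\hat\mu_0=0$ on $\{\xi_1\ne0\}$, hence everywhere by continuity. Let $\mathcal T_0\subset\mathcal T$ be countable and dense in $C_0$. For $\rho$-a.e.\ $w$ we have $\mu^w\ne0$, so $\langle\psi,f^w_i\rangle\ne0$ or $\langle\psi,g_i^w\rangle\ne0$ for some $\psi\in\mathcal T_0$ and some $i$. It therefore suffices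 to fix $\psi$ and $i$ and to prove \eqref{eq:base} at $\rho$-a.e.\ point where the density of
\[
F=\langle\psi,f_i^w\rangle\,\rho\qquad\text{or}\qquad G=\langle\psi,g_i^w\rangle\,\rho
\]
is nonzero. Both densities are bounded by $\|\psi\|_\infty$.

Choose an even $\Theta\in C_c^\infty(\mathbb R\setminus\{0\})$ with $\Theta(\xi_1)=1$ for $\xi\in\operatorname{supp}\hat\psi$, and let $k_{\alpha\beta},k^*_{\alpha\beta}$ be as in Lemma~\ref{lem:mult}. For $\alpha,\beta\ge1$ we claim
\begin{equation}\label{eq:repr}
F_{\alpha\beta}(w)=\int\Bigl[\int\psi(x+te_1)\,k^*_{\alpha\beta}(t,w-w')\,dt\Bigr]dg_i(x,w').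
\end{equation}
Both sides are continuous and integrable in $w$, so we compare Fourier transforms at $\omega=(\eta,\zeta)$. Insert $\psi(x)=(2\pi)^{-D}\int\hat\psi(\xi)e^{\mathrm i\xi\cdot x}\,d\xi$. First,
\[
\hat F(\omega)=\int\psi(x)e^{-\mathrm i\omega\cdot w}\,df_i(x,w)=(2\pi)^{-D}\int\hat\psi(\xi)\,\hat f_i(-\xi,\omega)\,d\xi .
\]
On the right side of \eqref{eq:repr} the factor $e^{\mathrm i\xi_1t}$ pairs with $k^*_{\alpha\beta}$ and $e^{\mathrm i\xi\cdot x}$ pairs with $g_i$, so its transform is
\[
(2\pi)^{-D}\int\hat\psi(\xi)\,\Theta(-\xi_1)\chi_\alpha(\eta)\chi_\beta(\zeta)\,\frac PQ(-\xi_1,\omega)\,\hat g_i(-\xi,\omega)\,d\xi .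
\]
Where $\hat\psi(\xi)\chi_\alpha(\eta)\chi_\beta(\zeta)\ne0$ we have $Q\ne0$ and $\Theta(-\xi_1)=1$, so \eqref{eq:fourier} at the point $(-\xi,\omega)$ turns the integrand into $\hat\psi\chi_\alpha\chi_\beta\hat f_i(-\xi,\omega)$. This proves \eqref{eq:repr}. Exchanging $(f_i,P,k^*)$ with $(g_i,Q,k)$, and using $P>0$ on the same set, we get \eqref{eq:repr} with $G_{\alpha\beta}$, $k_{\alpha\beta}$, $f_i$ in place of $F_{\alpha\beta}$, $k^*_{\alpha\beta}$, $g_i$. Lemma~\ref{lem:mult} and $\pi_\#|f_i|,\pi_\#|g_i|\le\rho$ give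
\[
|F_{\alpha\beta}|\le C_N\Lambda_{\alpha\beta}^{-1}\,\Gamma^N_{\alpha\beta}*\rho,\qquad
|G_{\alpha\beta}|\le C_N\Lambda_{\alpha\beta}\,\Gamma^N_{\alpha\beta}*\rho .
\]

For $F$, let $\sigma\in(\theta_*,\theta)$ and $0<\varepsilon<\min(\theta-\sigma,\sigma-\theta_*)$. If $|\beta-\sigma\alpha|\le\varepsilon\alpha$, then \eqref{eq:Lambda} gives $\log_2\Lambda_{\alpha\beta}\ge\gamma\alpha$ with $\gamma=\min\{(n-b)(\theta-\sigma-\varepsilon),\,b(\sigma-\varepsilon-\theta_*)\}>0$. Lemma~\ref{lem:gap} gives $\underline{\dim}(\rho,w)\ge\sigma$ for $\rho$-a.e.\ $w$ with $\langle\psi,f^w_i\rangle\ne0$; let $\sigma\uparrow\theta$ along a sequence.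

For $G$, let $\sigma=1$ and $0<\varepsilon<1-\theta$. If $|\beta-\alpha|\le\varepsilon\alpha$, then $\log_2\Lambda_{\alpha\beta}\le-(n-b)(1-\theta-\varepsilon)\alpha$. Lemma~\ref{lem:gap} gives $\underline{\dim}(\rho,w)\ge1>\theta$ for $\rho$-a.e.\ $w$ with $\langle\psi,g^w_i\rangle\ne0$. This proves \eqref{eq:base}.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $0<s<\theta$ and let $E$ be Borel with $\mathcal H^{D-1+s}(E)=0$. We show that almost every slice $E_w$ is $\mathcal H^{D-1}$-null. With open balls, put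
\[
\Omega_C=\{w:\ \rho(B(w,r))\le Cr^s\text{ for all }r\in(0,1]\}.
\]
This set is closed, because $w\mapsto\rho(B(w,r))$ is lower semicontinuous. If $\underline{\dim}(\rho,w)>s$, then $\rho(B(w,r))\le r^s$ for $r<r_0$, and $\rho(B(w,r))\le\rho(\mathbb R^2)r_0^{-s}r^s$ for $r\ge r_0$. So by \eqref{eq:base} the sets $\Omega_C$, $C\in\mathbb N$, cover $\rho$-almost all of $\mathbb R^2$.

Fix $C$. For $k\in\mathbb N$ cover $E$ by open balls $E_i$ of radii $r_i<\frac12$ with $\sum_ir_i^{D-1+s}<1/k$. The slice of $E_i$ over $w$ is empty unless $w\in\pi(E_i)$, and has diameter at most $2r_i$. Hence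
\[
\mathcal H^{D-1}_\infty(E_w)\le h_k(w):=\sum_i(2r_i)^{D-1}\mathbf 1_{\pi(E_i)}(w).
\]
The disc $\pi(E_i)$ has radius $r_i$; if it contains a point $w_0\in\Omega_C$, it lies in $B(w_0,2r_i)$. So $\rho(\pi(E_i)\cap\Omega_C)\le C(2r_i)^s$ and $\int_{\Omega_C}h_k\,d\rho\le C2^{D-1+s}/k$. The Borel function $\inf_kh_k$ has integral zero over $\Omega_C$, so $\mathcal H^{D-1}(E_w)=0$ for $\rho$-a.e.\ $w\in\Omega_C$. By \eqref{eq:fibers}, $|\mu|(E)=\int|\mu^w|(E_w)\,d\rho=0$. Thus $\dim_{\mathcal H}\mu\ge D-1+s$ for every $s<\theta$.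
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{From a planar measure to a solution}

For a finite measure $T$ on $\mathbb R^2$ let $\mathcal S(T)$ be the set of pairs of integers $\alpha,\beta\ge0$ with $\chi_\alpha(\eta)\chi_\beta(\zeta)\hat T(\eta,\zeta)\not\equiv0$.

\begin{proposition}\label{prop:lift}
Let $T$ be a finite real measure on $\mathbb R^2$ with $(0,0)\notin\mathcal S(T)$ and $\sum_{\mathcal S(T)}\Lambda_{\alpha\beta}<\infty$. Then there is $\mu\in X$ such that $|\mu|(\{x_2=0\}\times\Sigma)>0$ for every Borel set $\Sigma\subset\mathbb R^2$ with $|T|(\Sigma)>0$.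
\end{proposition}

\begin{proof}
Let $\varphi_1\not\equiv0$ be a real Schwartz function on $\mathbb R$ with $\operatorname{supp}\hat\varphi_1\subset\{1\le|\tau|\le2\}$, let $0\le\varphi_3\in C_c^\infty(\mathbb R^{D-2})$, $\varphi_3\not\equiv0$, and put
\[
\varphi(x)=\varphi_1(x_1)\,\mathbf 1_{[0,1]}(x_2)\,\varphi_3(x_3,\dots,x_D),\qquad f_j=(\partial_{x_j}\varphi)\otimes T;
\]
omit $\varphi_3$ if $D=2$. The $f_j$ are finite real measures and $\hat f_j=\mathrm i\xi_j\hat\varphi\,\hat T$. Let $\Theta\in C_c^\infty(\mathbb R\setminus\{0\})$ be real and even with $\Theta=1$ on $1\le|\tau|\le2$, and put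
\[
g_j=\sum_{(\alpha,\beta)\in\mathcal S(T)}k_{\alpha\beta}*f_j,
\]
where the convolution acts in $(x_1,y,z)$. By Lemma~\ref{lem:mult} the terms have total variation at most $C\Lambda_{\alpha\beta}\|f_j\|$, so the series converges in total variation and its Fourier transform converges uniformly. The symbols $\hat k_{\alpha\beta}$ are real and even, so $k_{\alpha\beta}$ and $g_j$ are real.

We verify \eqref{eq:fourier}. Both $\hat f_j$ and $\hat g_j=\mathrm i\xi_j\hat\varphi\,\hat T\sum_{\mathcal S(T)}\hat k_{\alpha\beta}$ are $\xi_j$ times a function independent of $j$, which gives the curl identities. Where $\hat f_j=0$ also $\hat g_j=0$. Where $\hat f_j\ne0$ we have $1\le|\tau|\le2$, so $\Theta=1$, and $(\eta,\zeta)\ne0$, because $(0,0)\notin\mathcal S(T)$ implies $\hat T(0,0)=0$; so $P>0$. Since $\sum_{\mathcal S(T)}\chi_\alpha\chi_\beta\hat T=\hat T$, we get $\hat g_j=(Q/P)\hat f_j$ there. Thus $\mu=(f,g)\in X$. Finally $f_2=\varphi_1\otimes(\delta_0-\delta_1)\otimes\varphi_3\otimes T$, so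
\[
|\mu|(\{x_2=0\}\times\Sigma)\ge|f_2|(\{x_2=0\}\times\Sigma)=\|\varphi_1\|_{L^1}\|\varphi_3\|_{L^1}|T|(\Sigma).\qedhere
\]
\end{proof}

From now on $u=|u_0|^2$, where $u_0\not\equiv0$ and $\hat u_0\in C_c^\infty(-\frac14,\frac14)$. This is a nonnegative Schwartz function with $\operatorname{supp}\hat u\subset[-\frac12,\frac12]$ and $\hat u(0)>0$; multiplying by $u$ makes a measure finite and hardly moves its spectrum.

\begin{example}\label{ex:line}
Let $\hat T=\hat u(\eta)(1-\chi_0(\zeta/2))$, so that $T$ is $u(y)\,dy\otimes\delta_0(z)$ minus an integrable function. Then $\mathcal S(T)\subset\{(0,\beta):\beta\ge1\}$ and $\Lambda_{0\beta}\le2^{-(n-b)\beta}$ is summable. The resulting $\mu$ charges the plane $\{x_2=0,\ z=0\}$, so $\kappa(X)\le D$. To go below $D$, the measure $T$ must concentrate in $y$ and $z$ at once.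
\end{example}

\subsection{Riesz-type products}

For a $2\pi$-periodic measure $\varpi$ on $\mathbb R$ put $\hat\varpi(k)=\int_{[0,2\pi)}e^{-\mathrm iky}\,d\varpi(y)$, $k\in\mathbb Z$.

\begin{lemma}\label{lem:riesz}
Let $M_i,K_i\ge1$ be integers, $N_i=M_iK_i$, and assume $M_{i+1}\ge16N_i$ for all $i\ge1$. There is a $2\pi$-periodic measure $\varpi\ge0$ with $\hat\varpi(0)=1$ such that
\begin{itemize}
\item[(a)] $\hat\varpi(k)=0$ unless $k=0$ or $M_i/2\le|k|\le3N_i$ for some $i$;
\item[(b)] $\varpi\{y\in[0,2\pi):\ \operatorname{dist}(y,\frac{2\pi}{M_i}\mathbb Z)\ge i/N_i\}\le15/i^2$ for all $i$.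
\end{itemize}
\end{lemma}

\begin{proof}
\emph{One comb.} Write $\langle\phi\rangle$ for the mean over a period. The Fej\'er kernel is
\[
\Phi_K(s)=\sum_{|k|<K}\Bigl(1-\frac{|k|}K\Bigr)e^{\mathrm iks}=\frac1K\,\frac{\sin^2(Ks/2)}{\sin^2(s/2)},\qquad\langle\Phi_K\rangle=1 .
\]
We shall measure concentration through the mean against $1-\cos s$. For $\Phi_K$ this mean is $1/K$, which by Chebyshev's inequality yields only width $K^{-1/2}$, so we pass to the normalized square $J_K=\Phi_K^2/\langle\Phi_K^2\rangle$. It is nonnegative, even, of mean $1$ and degree at most $2(K-1)$. By Parseval's identity,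
\[
\langle\Phi_K^2\rangle=1+\frac2{K^2}\sum_{j=1}^{K-1}j^2=1+\frac{(K-1)(2K-1)}{3K}=\frac{2K^2+1}{3K}\ge\frac{2K}3 ,
\]
and $\Phi_K^2(1-\cos s)=\frac2{K^2}\frac{\sin^4(Ks/2)}{\sin^2(s/2)}\le\frac2K\Phi_K$. Hence $\langle J_K(1-\cos s)\rangle\le3K^{-2}$.

\emph{The product.} Write $J_K(s)=\sum_kJ_K^{(k)}e^{\mathrm iks}$. The coefficient of $e^{\mathrm iky}$ in $p_I(y)=\prod_{i\le I}J_{K_i}(M_iy)$ is the sum of $\prod_iJ_{K_i}^{(k_i)}$ over all representations $k=\sum_{i\le I}k_iM_i$ with $|k_i|\le2(K_i-1)$. If the last nonzero $k_{i'}$ has index $i$, the earlier terms sum to at most $\sum_{i'<i}2N_{i'}\le4N_{i-1}\le M_i/4$ in absolute value, so $M_i/2\le|k|\le3N_i$. Consequently $k=0$ has only the trivial representation, so $\langle p_I\rangle=1$; and for $|k|<M_{I+1}/2$ every representation has $k_i=0$ for $i>I$, so the coefficient does not change after step $I$, as $J^{(0)}_K=1$. The measures $\frac1{2\pi}p_I\,dy$ are probability measures on the circle whose Fourier coefficients converge, so they converge weakly* to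 a probability measure $\varpi$, which satisfies (a).

\emph{Concentration.} We show $\hat\varpi(\pm M_i)=J^{(1)}_{K_i}$. In a representation of $M_i$ the last nonzero index is $i$, since $M_{i'}/2>M_i$ for $i'>i$ and $3N_{i'}<M_i$ for $i'<i$. Then $|1-k_i|M_i\le M_i/4$ forces $k_i=1$, and the remaining sum is $0$, so its coefficients vanish. (If $K_i=1$ there is no representation and both sides are $0$.) The case $-M_i$ follows by changing all signs. Therefore $\int_{[0,2\pi)}(1-\cos M_iy)\,d\varpi=1-J^{(1)}_{K_i}=\langle J_{K_i}(1-\cos s)\rangle\le3K_i^{-2}$. On the set in (b) we have $\operatorname{dist}(M_iy,2\pi\mathbb Z)\ge i/K_i$, and $1-\cos s=2\sin^2(s/2)\ge2s^2/\pi^2$ for $|s|\le\pi$. Chebyshev's inequality bounds the measure by $3\pi^2/(2i^2)\le15/i^2$.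
\end{proof}

\subsection{The extremal measure}

\begin{proposition}\label{prop:upper}
Under \eqref{eq:H} there is a nonzero $\mu\in X$ with $\dim_{\mathcal H}\mu\le D-1+\theta$.
\end{proposition}

\begin{proof}
\emph{Parameters.} The rectangles of Figure~\ref{fig:sector} must keep enough distance from the line $\beta=\theta\alpha$ for $\sum\Lambda_{\alpha\beta}$ to converge, yet approach its slope for the dimension to be exactly $\theta$. So let $\sigma_i=\theta+\frac{1-\theta}{2i}<1$, and choose integers $m_1=5$ and, inductively,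
\[
\ell_i\ge\max\{i^3,\ im_i,\ m_i/\theta\},\qquad m_{i+1}\ge2(\ell_i+10)/\theta_*,\qquad m_i'=\lceil\sigma_i\ell_i\rceil .
\]
Then $m_i\le m_i'\le\ell_i$, and $m_{i+1}\ge\ell_i+10$ because $\theta_*<1$; in particular $(m_i)$ and $(\ell_i)$ increase strictly. Put $N_i=2^{\ell_i}$, $M_i=2^{m_i}$, $M_i'=2^{m'_i}$. Lemma~\ref{lem:riesz} applies to $(M_i,N_i/M_i)$ and to $(M_i',N_i/M_i')$ and gives measures $\varpi$ and $\varpi'$. Define
\[
T_0=u(y)u(z)\,\varpi(dy)\,\varpi'(dz),\qquad T=T_0-\frac{u(y)u(z)}{4\pi^2}\,dy\,dz .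
\]
These are finite measures, since $u$ decays rapidly and $\varpi,\varpi'$ are periodic.

\emph{Spectrum.} The Fourier transform of $u\varpi$ is $\frac1{2\pi}\sum_k\hat\varpi(k)\hat u(\eta-k)$. This holds for the trigonometric polynomials $\frac1{2\pi}p_I$ and passes to the limit, because the $2\pi$-periodization of $u(y)e^{-\mathrm i\eta y}$ is continuous and at most two $k$ contribute for a given $\eta$. At $\eta=0$ the value is $\hat u(0)/2\pi$, so $T_0(\mathbb R^2)=\hat u(0)^2/4\pi^2>0$. The subtraction removes the term $(k,l)=(0,0)$: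
\[
\hat T(\eta,\zeta)=\frac1{4\pi^2}\sum_{(k,l)\ne(0,0)}\hat\varpi(k)\hat\varpi'(l)\,\hat u(\eta-k)\hat u(\zeta-l).
\]
By Lemma~\ref{lem:riesz}(a), where $\hat T\ne0$ we have $|\eta|\le\frac12$ or $2^{m_i-2}\le|\eta|\le2^{\ell_i+2}$ for some $i$, we have $|\zeta|\le\frac12$ or $2^{m_j'-2}\le|\zeta|\le2^{\ell_j+2}$ for some $j$, and the two first alternatives do not hold together. Since $2^{m_1-2}=8$, we get $(0,0)\notin\mathcal S(T)$. For $(\alpha,\beta)\in\mathcal S(T)$, comparison with the support of $\chi_\alpha$ and $\chi_\beta$ shows: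
\[
\alpha\ge1\Rightarrow m_i-3\le\alpha\le\ell_i+3\text{ for some }i;\qquad\beta\ge1\Rightarrow m_j'-3\le\beta\le\ell_j+3\text{ for some }j .
\]

\emph{Summability.} We use \eqref{eq:Lambda} in three cases.
\begin{itemize}
\item On the axes, $\Lambda_{\alpha0}\le2^{-b\theta_*\alpha}$ and $\Lambda_{0\beta}\le2^{-(n-b)\beta}$; both are summable.
\item If $\alpha,\beta\ge1$ and $i\le j$, then $\theta\alpha-\beta\le\theta(\ell_j+3)-\sigma_j\ell_j+3\le6-\frac{(1-\theta)\ell_j}{2j}$. Since $\ell_j\ge j^3$ gives $\ell_j/j\ge\ell_j^{2/3}$, and each $j$ accounts for at most $(\ell_j+3)^2$ pairs, these terms sum to at most $\sum_{\ell\ge1}(\ell+3)^2\,2^{(n-b)(6-(1-\theta)\ell^{2/3}/2)}<\infty$.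
\item If $\alpha,\beta\ge1$ and $j<i$, then $\alpha+3\ge m_{j+1}\ge2(\ell_j+10)/\theta_*$, so $\beta\le\ell_j+3\le\frac{\theta_*}2(\alpha+3)-7\le\frac{\theta_*}2\alpha$. Hence $\Lambda_{\alpha\beta}\le2^{-b\theta_*\alpha/2}$, with at most $\alpha$ values of $\beta$ for each $\alpha$, and the sum is finite.
\end{itemize}
Proposition~\ref{prop:lift} applies to $T$ and gives $\mu\in X$.

\emph{Dimension.} Let $\Sigma=\bigcup_{i_0}\Sigma_{i_0}$, where
\[
\Sigma_{i_0}=\bigcap_{i\ge i_0}\Bigl\{(y,z):\ \operatorname{dist}\bigl(y,\tfrac{2\pi}{M_i}\mathbb Z\bigr)\le\tfrac i{N_i},\ \operatorname{dist}\bigl(z,\tfrac{2\pi}{M'_i}\mathbb Z\bigr)\le\tfrac i{N_i}\Bigr\}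
\]
is closed and $2\pi$-periodic in each variable. By Lemma~\ref{lem:riesz}(b) and the Borel--Cantelli lemma, $T_0(\mathbb R^2\setminus\Sigma)=0$. For $i\ge i_0$, the part of $\Sigma_{i_0}$ in a unit square is covered by $CM_iM_i'$ squares of side $d_i=2i/N_i$. For $s>\theta$, using $m_i\le\ell_i/i$ and $m_i'\le\sigma_i\ell_i+1$,
\begin{equation}\label{eq:count}
M_iM_i'\,d_i^{\,s}\le2(2i)^s\,2^{(1/i+\sigma_i-s)\ell_i}\longrightarrow0\qquad(i\to\infty),
\end{equation}
because $1/i+\sigma_i\to\theta<s$ and $\ell_i\ge i^3$. With $s=2$ this shows that $\Sigma$ is Lebesgue-null, so $|T|(\Sigma)=T_0(\Sigma)=T_0(\mathbb R^2)>0$. Hence $|\mu|(E)>0$ for $E=\{x_2=0\}\times\Sigma\cong\mathbb R^{D-1}\times\Sigma$. A unit cube of $\mathbb R^{D-1}$ is covered by $Cd_i^{-(D-1)}$ cubes of side $d_i$. So the part of $\mathbb R^{D-1}\times\Sigma_{i_0}$ in a unit cube is covered by $CM_iM_i'd_i^{-(D-1)}$ cubes of side $d_i$, and by \eqref{eq:count} it is $\mathcal H^{D-1+s}$-null. Countably many such parts cover $E$. Thus $\dim_{\mathcal H}E\le D-1+\theta$.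
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:upper}, $X\ne\{0\}$; by Propositions~\ref{prop:lower} and~\ref{prop:upper}, $\kappa(X)=D-1+\theta$ and the measure of Proposition~\ref{prop:upper} attains the infimum. The value is not an integer because $0<\theta<1$.
\end{proof}

\section{Rational values and the hypotheses}\label{sec:final}

\begin{proof}[Proof of Corollary~\ref{cor:rational}]
Let $r\in(1,d-2)$ be a non-integer rational number and $D=\lceil r\rceil$, so that $2\le D\le d-2$. Write $D-r=i/j$ with integers $1\le i<j$, and take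
\[
q=4i,\qquad p=8i,\qquad b=4i+2,\qquad n=4i+4j+2 .
\]
Then $n,p$ are even, $n-p=4(j-i)+2>0$, $c=4(j-i)\ge1$, and $n-b=4j$. So $\theta=1-\frac ij$ and $\theta_*=1-\frac{2i}{2i+1}>0$. The inequality $\theta_*<\theta$ means $\frac ij<\frac{2i}{2i+1}$, that is, $2i+1<2j$, which holds. Theorem~\ref{thm:main} gives $\kappa=D-1+\theta=r$ on $\mathbb R^{D+2}$, and $d-D-2$ applications of Lemma~\ref{lem:dummy} carry the operator to $\mathbb R^d$.
\end{proof}

\begin{remark}\label{rem:hyp}
The parity of $n,p$ and $p<n$ make $P$ positive for $\tau\ne0$, $(\eta,\zeta)\ne0$, and enter through Lemma~\ref{lem:mult}; if $P$ had zeros there at which $Q\ne0$, then $Q/P$ would be unbounded. The bound $\theta<1$, which comes from $q\ge1$, places the diagonal $\beta=\alpha$ outside the sector; it is used for $G$ in Section~\ref{sec:lower} and for the choice of $\sigma_i$. The bound $\theta_*>0$ is used only for summability on and near the axis $\beta=0$; if $\theta_*\le0$, then $\Lambda_{\alpha0}\ge1$ for all $\alpha$. The inequality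 $\theta_*<\theta$ makes the sector nonempty and drives the estimate for $F$.

If instead $\theta_*>\theta$ and the rest of \eqref{eq:H} holds, as for $(n,p,q,b)=(4,2,2,1)$, then $\kappa(X)=D-1$. Indeed, the minimum in \eqref{eq:Lambda} is negative for all real $\alpha,\beta\ge0$ with $(\alpha,\beta)\ne(0,0)$, since $\beta\le\theta\alpha$ implies $\beta<\theta_*\alpha$; by homogeneity and compactness it is at most $-\delta(\alpha+\beta)$ with $\delta>0$, so $\sum\Lambda_{\alpha\beta}<\infty$. Proposition~\ref{prop:lift}, which does not use the order of $\theta_*$ and $\theta$, applies to $\hat T=1-\chi_0(\eta/2)\chi_0(\zeta/2)$, a Dirac mass minus an integrable function, and gives a solution that charges the plane $\{x_2=0,\ w=0\}$. The reverse inequality follows from \eqref{eq:fibers}, because the slices of an $\mathcal H^{D-1}$-null set are $\mathcal H^{D-1}$-null.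
\end{remark}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara,
\emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{SS}
Daniel Spector and Dmitriy Stolyarov,
\emph{On dimension stable spaces of measures},
arXiv:2405.10728 (2024).

\end{thebibliography}
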